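\title{Random conductances can speed up the random walk on a non-amenable unimodular random graph}

\begin{abstract}
Attach i.i.d.\ conductances with finite mean to the edges of a non-amenable unimodular random graph. Is the speed of the resulting random walk always strictly smaller than the speed of simple random walk? The answer is no: for every non-degenerate conductance law with finite mean there is a quasi-transitive non-amenable graph of bounded degree on which the conductances strictly increase the speed. Slowdown does hold when all blocks of the graph are finite and carry an $\ell_1$-embeddable metric, in particular on all non-amenable unimodular random trees with finite expected degree. Both results follow from an exact formula for the speed on graphs with finite blocks.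
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All graphs are simple, $d$ denotes graph distance, and $\partial_E K$ is the set of edges with exactly one endpoint in the vertex set $K$. A \emph{unimodular random graph} is a random rooted graph $(G,o)$ that is a.s.\ infinite, connected and locally finite and satisfies the \emph{mass transport principle}
\begin{equation}\label{eq:mtp}
\mathbb{E}\sum_{x\in V(G)} f(G,o,x)=\mathbb{E}\sum_{x\in V(G)} f(G,x,o)
\end{equation}
for every nonnegative measurable function $f$ of doubly rooted graphs, taken up to isomorphism. If $f(G,x,y)$ is read as mass sent from $x$ to $y$, then \eqref{eq:mtp} says that the root sends on average as much as it receives, as a uniformly chosen vertex of a finite graph does. We assume throughout that $\mathbb{E}\deg(o)<\infty$ and that the law of $(G,o)$ is \emph{ergodic}, that is, extremal among unimodular laws.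

An \emph{invariant percolation} is a random set of edges $\omega\subset E(G)$ such that \eqref{eq:mtp} holds also for functions $f(G,\omega,x,y)$. Its clusters are the components of $(V(G),\omega)$, and $K(o)$ is the vertex set of the cluster of $o$. We call $(G,o)$ \emph{non-amenable} if
\[
\inf\ \mathbb{E}\Big[\frac{|\partial_E K(o)|}{|K(o)|}\Big]>0 ,
\]
the infimum being over all invariant percolations whose clusters are all finite. By (M5) below, the expectation is the expected number of edges at the root that lead out of its cluster. So non-amenability says that $G$ cannot be cut into finite pieces by cutting a small density of edges.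

Given $G$, let the \emph{conductances} $\xi_e\in(0,\infty)$, $e\in E(G)$, be i.i.d., independent of $G$, with $\mathbb{E}\xi_e<\infty$. Their law is \emph{non-degenerate} if it is not concentrated at one point. Put $\pi(x)=\sum_{y\sim x}\xi_{xy}$. The random walk $(X_n)_{n\ge0}$ starts at $X_0=o$ and jumps from $x$ to a neighbor $y$ with probability $\xi_{xy}/\pi(x)$; constant conductances give simple random walk (SRW). The \emph{speed} is the deterministic number $v$ with $d(o,X_n)/n\to v$ a.s. Its existence is part of the setting; for the graphs that we construct we verify it. We write $v_\xi$ and $v_{\rm SRW}$ for the two speeds on the same random graph. The following question is posed in \cite{GMPV}.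

\begin{quote}
\textbf{Question.} Is $v_\xi<v_{\rm SRW}$ for every non-amenable unimodular random graph and every non-degenerate conductance law with finite mean?
\end{quote}

We call the inequality $v_\xi<v_{\rm SRW}$ \emph{slowdown}. Some hypothesis on the graph is needed: on $\mathbb{Z}$, which is amenable (delete each edge with probability $\varepsilon$), $v_{\rm SRW}=0$ and slowdown is impossible. Multiplying all conductances by a constant does not change the walk, so \emph{we normalize $\mathbb{E}\xi_e=1$} unless stated otherwise.

One would guess that the answer is yes. A walk is fast when it escapes easily, and ease of escape is measured by effective conductances, which disorder lowers on average. The simplest instance is two edges in series. Their conductance is $\xi\xi'/(\xi+\xi')$, and $\xi\xi'/(\xi+\xi')\le(\xi+\xi')/4$ with equality only if $\xi=\xi'$. Hence for independent $\xi,\xi'$ with the given law,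
\begin{equation}\label{eq:kappa}
\kappa:=2\,\mathbb{E}\Big[\frac{\xi\xi'}{\xi+\xi'}\Big]\in(0,1],\qquad \kappa=1\ \text{ if and only if the law is degenerate.}
\end{equation}
By Dirichlet's principle every effective conductance is a minimum of linear functions of $\xi$, hence concave, so its mean is at most its value at $\xi\equiv1$. If the speed were an average of effective conductances, slowdown would follow. On trees it is such an average (Example~\ref{ex:tree}); in general it is not.

\subsection{Results}

A graph is \emph{quasi-transitive} if its automorphism group has finitely many orbits on vertices.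

\begin{theorem}\label{thm:A}
For every non-degenerate law on $(0,\infty)$ with finite mean there is an ergodic unimodular random graph $(G,o)$, with $G$ quasi-transitive, of bounded degree and non-amenable (there is $h>0$ with $|\partial_EK|\ge h|K|$ for all finite $K\subset V(G)$), such that $v_\xi>v_{\rm SRW}>0$.
\end{theorem}

A \emph{block} of $G$ is a maximal connected subgraph without a cut vertex of its own; a bridge counts as a block. For a set $A$ let $\delta_A(x,y)=\mathbf 1\{|\{x,y\}\cap A|=1\}$ be the \emph{cut semimetric} of $A$. A metric $D$ on a finite set $V$ is \emph{$\ell_1$-embeddable} if $D=\sum_{A\subset V}\lambda_A\delta_A$ with all $\lambda_A\ge0$.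

\begin{theorem}\label{thm:B}
Let $(G,o)$ be an ergodic non-amenable unimodular random graph with $\mathbb{E}\deg(o)<\infty$. Suppose that all blocks $Q$ of $G$ are finite and all metrics $d|_{V(Q)}$ are $\ell_1$-embeddable. Then $v_{\rm SRW}>0$, and $v_\xi<v_{\rm SRW}$ for every non-degenerate law with finite mean. In particular, slowdown holds on all non-amenable unimodular random trees with $\mathbb{E}\deg(o)<\infty$, and whenever all blocks are edges, cycles or complete graphs.
\end{theorem}

Both theorems rest on Proposition~\ref{prop:speed}: when all blocks are finite, the speed is an average over blocks $Q$ of $\sum_{q,x}\Lambda_Q(q,x)\,d(q,x)$, where $\Lambda_Q(q,x)$ measures how much of the walk's passage from infinity to infinity enters $Q$ at one of $q,x$ and leaves at the other. The sum of $\Lambda_Q$ across a cut of $Q$ is an effective conductance, and this gives Theorem~\ref{thm:B} (Section~\ref{sec:slow}). A single $\Lambda_Q(q,x)$ is not: weakening a connection inside $Q$ reroutes the traffic, and can reroute it to pairs that are farther apart. Section~\ref{sec:hub} computes this effect in a small network,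 and Sections~\ref{sec:graph} and~\ref{sec:limit} realize the network as a limit of graphs.

\section{Mass transport, networks and blocks}\label{sec:prelim}

\subsection{Consequences of the mass transport principle}

We drop $G$ and all marks from the notation $f(G,x,y)$.

\begin{itemize}
\item[(M1)] \emph{Marks.} Suppose that, given $G$, marks $\omega$ are sampled from a law that does not depend on the root and is preserved by isomorphisms (i.i.d.\ conductances are an example). Then \eqref{eq:mtp} holds for functions $f(G,\omega,x,y)$: apply it to $\mathbb{E}[f(G,\omega,x,y)\mid G]$.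
\item[(M2)] \emph{Signs.} If $\mathbb{E}\sum_x|f(o,x)|<\infty$, then \eqref{eq:mtp} holds for signed $f$: apply it to $f^+$ and $f^-$.
\item[(M3)] \emph{Everything shows at the root.} If a.s.\ the root does not have a certain property, then a.s.\ no vertex has it: let every vertex with the property send mass $1$ to every vertex; the root sends nothing, so it receives nothing.
\item[(M4)] \emph{Ergodicity.} An event $\mathcal A$ that does not depend on the root has probability $0$ or $1$. Otherwise the laws conditioned on $\mathcal A$ and on $\mathcal A^c$ are unimodular (multiply $f$ by the indicator), and the law of $(G,o)$ is a nontrivial mixture of them.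
\item[(M5)] \emph{Boundary.} For an invariant percolation with finite clusters, $\mathbb{E}[|\partial_EK(o)|/|K(o)|]$ equals the expected number of edges from $o$ that leave $K(o)$: let each $x$ spread the number of edges from $x$ leaving $K(x)$ evenly over $K(x)$.
\item[(M6)] \emph{Stationarity.} Let $\widehat{\mathbb P}$ be the law of $(G,\xi,o)$ and the walk biased by $\pi(o)/\mathbb{E}\pi(o)$; here $\mathbb{E}\pi(o)=\mathbb{E}\deg(o)<\infty$. Since $\pi(o)>0$, $\widehat{\mathbb P}$ and $\mathbb{P}$ have the same null sets. For $\psi\ge0$ a function of rooted networks,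
\[
\widehat{\mathbb E}\,\psi(X_1)=\frac{1}{\mathbb{E}\pi(o)}\,\mathbb{E}\sum_{y\sim o}\xi_{oy}\,\psi(y)=\frac{1}{\mathbb{E}\pi(o)}\,\mathbb{E}\sum_{y\sim o}\xi_{yo}\,\psi(o)=\widehat{\mathbb E}\,\psi(X_0).
\]
\end{itemize}

\subsection{Electrical networks}

A \emph{network} is a connected locally finite graph with positive conductances $\xi$. We write $P_x,E_x$ for the law of the walk from $x$ in a fixed network, and $\mathcal E(u)=\sum_{ab\in E}\xi_{ab}(u_a-u_b)^2$ for the energy of a function $u$ on the vertices.

\begin{itemize}
\item[(N1)] \emph{Dirichlet's principle.} In a finite network, for a vertex $x$ and a set $Z\not\ni x$, the effective conductance is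
\[
\mathcal C(x\leftrightarrow Z):=\sum_{z\sim x}\xi_{xz}\,P_z(\text{hit $Z$ before $x$})=\min\{\mathcal E(u):u_x=1,\ u|_Z=0\}.
\]
By scaling, the minimum with boundary values $u_x=s$ and $u|_Z=s'$ is $(s-s')^2\,\mathcal C(x\leftrightarrow Z)$.
\item[(N2)] \emph{Exhaustion.} Let $x\in V_1\subset V_2\subset\cdots$ be finite sets with union $V$, and let $Z_n$ be the set of vertices outside $V_n$ adjacent to $V_n$. Then $\mathcal C(x\leftrightarrow Z_n)$, computed in the network of edges that meet $V_n$, decreases to $\mathcal C(x\leftrightarrow\infty):=\sum_{z\sim x}\xi_{xz}P_z(\text{never hit }x)$. Indeed, the events ``hit $Z_n$ before $x$'' decrease, and their intersection is a.s.\ the event ``never hit $x$'', because a walk that avoids $x$ cannot stay in a finite set forever. The walk is transient if and only if $\mathcal C(x\leftrightarrow\infty)>0$. With (N1) this gives \emph{Rayleigh monotonicity}: adding edges or raising conductances does not decrease $\mathcal C(x\leftrightarrow\infty)$. In particular, changing finitely many conductances within $(0,\infty)$ changes $\mathcal C(x\leftrightarrow\infty)$ by at most a bounded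 factor and does not affect transience.
\item[(N3)] \emph{Elimination.} Let $M$ be a positive definite matrix on $V=K\sqcup I$ and $M'=M_{KK}-M_{KI}M_{II}^{-1}M_{IK}$ its Schur complement. Then $(M^{-1})_{KK}=(M')^{-1}$. For $u$ on $K$, let $\bar u$ be the extension with $M\bar u=0$ on $I$; then $M'u=(M\bar u)|_K$, and $u^{T}M'u=\bar u^{T}M\bar u$ is the minimum of the quadratic form over all extensions. The case $K=\{x\}$ reads $\min\{u^TMu:u_x=1\}=1/M^{-1}(x,x)$. If $u^TMu=\mathcal E(u)+\sum_x g_xu_x^2$ and $g=0$ on $I$, elimination minimizes the energy over $I$. This contains the series law $\min_s[\alpha(s_1-s)^2+\alpha'(s-s_2)^2]=\frac{\alpha\alpha'}{\alpha+\alpha'}(s_1-s_2)^2$; conductances in parallel add.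
\end{itemize}

\subsection{Blocks and branches}

We use the basic facts on blocks: every edge and every cycle lies in exactly one block; two distinct blocks share at most one vertex; and the bipartite graph that joins each vertex of $G$ to the blocks containing it, the \emph{block tree}, is a tree. Let $Q$ be a block. An edge of $G$ between two vertices of $Q$ belongs to $Q$, by maximality. Each component of $G\setminus V(Q)$ is adjacent to exactly one $q\in V(Q)$, since a path through it between two vertices of $Q$ could be added to $Q$ without creating a cut vertex. We say that the component lies \emph{behind $q$} and let $B_q=B_q(Q)$ be the set of vertices behind $q$. Every path from $B_q$ to $V(G)\setminus B_q$ passes through $q$. Therefore $d(y,z)=d(y,q)+d(q,z)$ for $y\in V(Q)$ and $z\in B_q$, and $d|_{V(Q)}$ is the graph metric of $Q$ itself. The number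
\[
g_q=g_q(Q)=\sum_{z\sim q,\ z\in B_q}\xi_{qz}\,P_z(\text{never hit }q)
\]
is the effective conductance from $q$ to infinity in the \emph{branch} spanned by $B_q\cup\{q\}$ (and $0$ if $B_q=\emptyset$). It depends only on the conductances in that branch.

Let $Q$ be finite and let the walk be transient. The walk visits $V(Q)$ finitely often, so it is eventually behind one vertex of $Q$. To end up behind $q$ from a start outside $B_q$, it must step from $q$ into $B_q$ and never return. Hence:
\begin{equation}\label{eq:escape}
\text{if the walk from some $x\notin B_q$ ends behind $q$ with positive probability, then $g_q>0$.}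
\end{equation}
In particular $g\not\equiv0$ on $V(Q)$.

\section{A formula for the speed}\label{sec:speed}

Let all blocks of $G$ be finite. For a block $Q$ define, on functions on $V(Q)$,
\[
\Delta_Qu(x)=\sum_{y:\,xy\in E(Q)}\xi_{xy}(u_x-u_y),\qquad M=M_Q=\Delta_Q+\mathrm{diag}(g).
\]
This is the network $Q$ in which each vertex $q$ leaks to ground with conductance $g_q$. Suppose $g\not\equiv0$. The form $u^TMu=\sum_{ab\in E(Q)}\xi_{ab}(u_a-u_b)^2+\sum_xg_xu_x^2$ vanishes only for $u=0$, since $Q$ is connected, so $M$ is positive definite. The entries of $M^{-1}$ are positive. To see this, let $Mu=\mathbf 1_q$ and suppose $\min u\le0$. At a minimum point $x$ both $\Delta_Qu(x)$ and $g_xu_x$ are at most $0$ while their sum is at least $0$; so $\Delta_Qu(x)=0$ and the neighbors of $x$ in $Q$ are minimum points. Then $u$ is a nonpositive constant, which contradicts $Mu(q)=1$. Put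
\[
\Lambda_Q(q,x)=g_q\,M^{-1}(q,x)\,g_x,\qquad S_Q=S_Q(\xi)=\sum_{q,x\in V(Q)}\Lambda_Q(q,x)\,d(q,x),
\]
with $\Lambda_Q=0$ if $g\equiv0$. The matrix $\Lambda_Q$ is symmetric and nonnegative, and $M\mathbf 1=g$ gives $\sum_x\Lambda_Q(q,x)=g_q$ when $g\not\equiv0$. Electrically, attach to each $q$ a terminal $\infty_q$ by conductance $g_q$ and eliminate $V(Q)$. The Schur complement is $\mathrm{diag}(g)-\mathrm{diag}(g)M^{-1}\mathrm{diag}(g)$, so $\Lambda_Q(q,x)$, $q\ne x$, is the conductance between $\infty_q$ and $\infty_x$ in the equivalent complete network on the terminals.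

\begin{proposition}\label{prop:speed}
Let all blocks of $G$ be finite, let $\mathbb{E}\xi_e=1$, and let the walk with conductances $\xi$ be a.s.\ transient. Then
\[
v_\xi=\frac1{\mathbb{E}\deg(o)}\,\mathbb{E}\Big[\sum_{Q\ni o}\frac{S_Q(\xi)}{|V(Q)|}\Big].
\]
The case $\xi\equiv1$, written $\xi=\mathbf 1$, gives $v_{\rm SRW}$.
\end{proposition}

\begin{example}[Trees]\label{ex:tree}
If $G$ is a tree, a block is an edge $Q=\{a,b\}$ of conductance $\xi$, and
\[
M=\begin{pmatrix}\xi+g_a&-\xi\\-\xi&\xi+g_b\end{pmatrix},\qquad \frac{S_Q}{|V(Q)|}=\Lambda_Q(a,b)=\frac{g_a\,\xi\,g_b}{\xi g_a+\xi g_b+g_ag_b}=\Big(\frac1{g_a}+\frac1\xi+\frac1{g_b}\Big)^{-1}.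
\]
This is the effective conductance between infinity on one side of the edge and infinity on the other, so it is concave in the conductances. For SRW on the $r$-regular tree, $r\ge3$, a branch consists of $r-1$ unit edges, each in series with a copy of the branch. So $g=(r-1)g/(1+g)$, and $g=r-2$ by transience. Then $\Lambda_Q(a,b)=(r-2)/r$, and the proposition gives $v_{\rm SRW}=(r-2)/r$, the drift $\frac{r-1}r-\frac1r$ of $d(o,X_n)$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:speed}]
The distance $d(o,X_n)$ is not a local quantity. We therefore compare the distances to $X_n$ from two neighboring vertices; their difference stabilizes once the walk has left the block of that edge for good.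

\emph{Step 1: increments.} Let $c_n=\widehat{\mathbb E}\,d(X_0,X_n)$. Since $d(o,X_n)/n\le1$ converges to $v_\xi$ a.s., $c_n/n\to v_\xi$. By (M6) with $\psi(x)=E_x\,d(x,X_n)$ we have $\widehat{\mathbb E}\,d(X_1,X_{n+1})=c_n$. Hence
\[
c_{n+1}-c_n=\frac1{\mathbb{E}\pi(o)}\,\mathbb{E}\sum_{y\sim o}\xi_{oy}\,E_y[d(o,X_n)-d(y,X_n)]=\frac1{\mathbb{E}\pi(o)}\,\mathbb{E}\sum_{y\sim o}\xi_{oy}\,E_o[d(y,X_n)-d(o,X_n)],
\]
where the second equality exchanges $o$ and $y$ by (M2); the summands are bounded by $\xi_{oy}$ in absolute value, and $\mathbb{E}\pi(o)<\infty$.

\emph{Step 2: the limit.} For a block $Q$, $q\in V(Q)$ and $x\in V(G)$ let $H_Q(x,q)=P_x(X_n\text{ is eventually behind }q)$. Let $Q$ be the block of the edge $oy$. By transience and finiteness of $Q$, the walk is eventually behind one $q\in V(Q)$, and from then on $d(y,X_n)-d(o,X_n)=d(q,y)-d(q,o)$. By dominated convergence $c_{n+1}-c_n$ converges, and since $c_n/n\to v_\xi$ the limit is $v_\xi$: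
\[
v_\xi\,\mathbb{E}\pi(o)=\mathbb{E}\sum_{Q\ni o}\tau_Q(o),\qquad \tau_Q(x)=\sum_{y:\,xy\in E(Q)}\xi_{xy}\sum_{q\in V(Q)}H_Q(x,q)\,\big(d(q,y)-d(q,x)\big).
\]

\emph{Step 3: averaging over the block.} The term $\tau_Q(o)$ has no sign; summed over a block it does. Let each $x$ send $\tau_Q(x)/|V(Q)|$ to every vertex of $Q$, for each block $Q\ni x$. The absolute total sent by $o$ is at most $\pi(o)$, so (M2) gives $v_\xi\,\mathbb{E}\pi(o)=\mathbb{E}\sum_{Q\ni o}S'_Q/|V(Q)|$ with $S'_Q=\sum_{x\in V(Q)}\tau_Q(x)$. Since $\Delta_Q$ is symmetric,
\[
S'_Q=-\sum_q\sum_xH_Q(x,q)\,\big(\Delta_Qd(q,\cdot)\big)(x)=-\sum_q\sum_xd(q,x)\,\big(\Delta_QH_Q(\cdot,q)\big)(x).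
\]

\emph{Step 4: computing $H_Q$.} Fix $q$ and write $H=H_Q(\cdot,q)$. It is harmonic on $G$: $\sum_{y\sim x}\xi_{xy}(H(x)-H(y))=0$. A neighbor of $x\in V(Q)$ is joined to $x$ by an edge of $Q$ or lies in $B_x$. If $x\ne q$ and $z\in B_x$, the walk from $z$ must hit $x$ in order to end behind $q$, so $H(z)=P_z(\text{hit }x)H(x)$, and harmonicity at $x$ reads $\Delta_QH(x)+g_xH(x)=0$. If $z\in B_q$, the walk from $z$ must hit $q$ in order not to end behind $q$, so $1-H(z)=P_z(\text{hit }q)(1-H(q))$, and harmonicity at $q$ reads $\Delta_QH(q)-g_q(1-H(q))=0$. Together, $MH=g_q\mathbf 1_q$ on $V(Q)$. Since $g\not\equiv0$ by \eqref{eq:escape}, $H_Q(x,q)=M^{-1}(x,q)g_q$. The terms $x=q$ in $S'_Q$ vanish because $d(q,q)=0$, and for $x\ne q$ we have $-\Delta_QH(x)=g_xH(x)=\Lambda_Q(q,x)$. Thus $S'_Q=S_Q$.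
\end{proof}

\section{Slowdown for $\ell_1$-embeddable blocks}\label{sec:slow}

Two things are needed for Theorem~\ref{thm:B}: disorder must lower $S_Q$ on average, strictly if $S_Q(\mathbf 1)>0$; and $S_Q(\mathbf 1)>0$ must occur. The first uses the $\ell_1$ hypothesis, the second non-amenability.

\subsection{Cut sums are effective conductances}

\begin{lemma}\label{lem:cut}
Fix a graph $G$, a finite block $Q$ and $A\subset V(Q)$, and let $F_A(\xi)=\sum_{q\in A,\,x\in V(Q)\setminus A}\Lambda_Q(q,x)$. Let $\xi$ be i.i.d.\ with mean $1$. Then $\mathbb{E}F_A(\xi)\le F_A(\mathbf 1)$, with strict inequality if $F_A(\mathbf 1)>0$ and the law is non-degenerate.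
\end{lemma}

\begin{proof}
\emph{Variational formula.} We claim that $F_A$ is the effective conductance between infinity behind $A$ and infinity behind $V(Q)\setminus A$:
\begin{equation}\label{eq:J}
F_A=\min_uJ(u),\qquad J(u)=\sum_{ab\in E(Q)}\xi_{ab}(u_a-u_b)^2+\sum_{q\in A}g_q(1-u_q)^2+\sum_{x\in V(Q)\setminus A}g_xu_x^2 .
\end{equation}
If $g\equiv0$, both sides are $0$. Otherwise $J(u)=u^TMu-2u^T(g\mathbf 1_A)+\sum_{q\in A}g_q$, so the minimizer is the solution of $Mu=g\mathbf 1_A$ and the minimum is $\sum_{q\in A}g_q(1-u_q)$. Summing $Mu=g\mathbf 1_A$ over $V(Q)$ gives $\sum_xg_xu_x=\sum_{q\in A}g_q$. So the minimum equals $\sum_{x\notin A}g_xu_x=\sum_{x\notin A}g_x\sum_{q\in A}M^{-1}(x,q)g_q=F_A$.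

\emph{Finite approximation.} The numbers $g_x$ in \eqref{eq:J} depend on infinitely many conductances, nonlinearly. To make the dependence linear, let $g_x^{(n)}$ be the effective conductance, in the branch at $x$, from $x$ to the set $Z_x^{(n)}$ of vertices of $B_x$ at distance $n$ from $x$; by (N2), $g_x^{(n)}\downarrow g_x$. Let $J^{(n)}$ and $F_A^{(n)}=\min J^{(n)}$ be defined by \eqref{eq:J} with $g^{(n)}$ in place of $g$. Then $F_A\le F_A^{(n)}\le J^{(n)}(u)\to J(u)=F_A$ for a minimizer $u$ of $J$, so $F_A^{(n)}\to F_A$. By (N1) in each branch,
\[
F_A^{(n)}(\xi)=\min_{u\in\,\mathcal U_n}\ \sum_{ab\in E_n}\xi_{ab}(u_a-u_b)^2 ,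
\]
where $E_n$ is the finite set consisting of $E(Q)$ and the edges of each branch with an endpoint at distance less than $n$ from its base $x$, and $\mathcal U_n$ is the set of functions equal to $\mathbf 1_A(x)$ on $Z_x^{(n)}$ for all $x\in V(Q)$. Neither $E_n$ nor $\mathcal U_n$ depends on $\xi$. Insert the minimizer for $\xi=\mathbf 1$ as a test function and take expectations: $\mathbb{E}F_A(\xi)\le\mathbb{E}F_A^{(n)}(\xi)\le F_A^{(n)}(\mathbf 1)$. (This is Jensen's inequality for the concave function $F_A^{(n)}$.) Letting $n\to\infty$ gives the inequality of the lemma.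

For $e\in E(Q)$ and $t>0$ let $F(t)$ be the value of $F_A$ when $\xi_e=t$ and all other conductances are $1$. Freeze $\xi_e=t$ and run the same argument with the minimizer for that configuration, averaging only over the other edges. By independence this gives $\mathbb{E}F_A(\xi)\le\mathbb{E}F(\xi_e)$.

\emph{Strictness.} Let $F_A(\mathbf 1)>0$, so that for $\xi=\mathbf 1$ we have $g>0$ somewhere in $A$ and somewhere outside $A$. Let $u$ be the minimizer of $J$ for $\xi=\mathbf 1$. If $u\equiv c$, then $Mu=g\mathbf 1_A$ says $g_xc=g_x\mathbf 1_A(x)$ for all $x$, which forces $c=1$ and $c=0$. So $u_a\ne u_b$ for some edge $e=ab$ of $Q$. Since $g$ does not depend on $\xi_e$, testing with $u$ gives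
\[
F(t)\le F(1)+(t-1)(u_a-u_b)^2 .
\]
Equality for some $t\ne1$ would make $u$ the minimizer also for $\xi_e=t$, so that $M_tu=g\mathbf 1_A=M_1u$ for the corresponding matrices. But $(M_t-M_1)u=(t-1)(u_a-u_b)(\mathbf 1_a-\mathbf 1_b)\ne0$. So the inequality is strict for $t\ne1$. As $\mathbb{E}\xi_e=1$ and $\mathbb{P}(\xi_e\ne1)>0$, we get $\mathbb{E}F_A(\xi)\le\mathbb{E}F(\xi_e)<F(1)=F_A(\mathbf 1)$.
\end{proof}

\subsection{Non-amenability gives positive speed}

\begin{lemma}\label{lem:positive}
Let $(G,o)$ be ergodic and non-amenable, with $\mathbb{E}\deg(o)<\infty$ and all blocks finite. Then SRW on $G$ is a.s.\ transient, and with positive probability some block $Q\ni o$ has two vertices with $g>0$ (for unit conductances). Hence $v_{\rm SRW}>0$.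
\end{lemma}

\begin{proof}
In both parts we assume the contrary and build an invariant percolation with finite clusters that cuts few edges at the root; by (M5) this contradicts non-amenability.

\emph{(a) Transience.} We reduce to a tree. In each block choose independently a uniform spanning tree, whose law is preserved by isomorphisms. The union $T$ is connected, because the endpoints of each edge of $G$ are joined in $T$, and acyclic, because a cycle lies in one block. Keep each edge of $T$ independently with probability $p$; by (M1) this is an invariant percolation. An edge of a block $Q$ joins two different clusters only if one of the $|V(Q)|-1$ edges of $T$ in $Q$ was removed. So the expected number of edges from $o$ leaving $K(o)$ is at most $\mathbb{E}\sum_{Q\ni o}\deg_Q(o)\,(1-p^{|V(Q)|-1})$, which tends to $0$ as $p\to1$ by dominated convergence, since blocks are finite and $\mathbb{E}\deg(o)<\infty$. If for every $p<1$ all clusters were a.s.\ finite, $(G,o)$ would be amenable. Hence for some $p<1$ there is an infinite cluster with positive probability, and so with positive probability the critical parameter $p_c(T)$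 of Bernoulli bond percolation on $T$ is less than $1$. By a theorem of Lyons \cite{Lyons}, the branching number of an infinite locally finite tree satisfies $\mathrm{br}(T)=1/p_c(T)$, and SRW on $T$ is transient if $\mathrm{br}(T)>1$; we use only the consequence that $p_c(T)<1$ implies transience. By Rayleigh monotonicity $G$ is transient with positive probability, and by (M4) almost surely.

\emph{(b) Two transient directions.} Transience alone does not give $S_Q>0$: the walk must be able to come from infinity on one side of $Q$ and leave on another. Suppose that a.s.\ every block at the root has at most one vertex with $g>0$. By (M3) this holds a.s.\ for all blocks, and by \eqref{eq:escape} each block $Q$ has exactly one such vertex, $r(Q)$. We show that $r$ orients $G$ toward infinity along a family of ancestral lines, and that such a structure can be cut cheaply.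

\emph{Claim: every vertex $x$ lies in exactly one block $Q(x)$ with $r(Q(x))\ne x$.} For existence, take any block $Q\ni x$ and suppose $r(Q)=x$. Then some $z\sim x$ in $B_x(Q)$ has $P_z(\text{never hit }x)>0$. Let $Q'$ be the block of $xz$. On this event the walk ends behind some $y\in V(Q')$ with respect to $Q'$, and $y\ne x$ because $B_x(Q')$ cannot be reached from $z$ without hitting $x$. By \eqref{eq:escape}, $g_y(Q')>0$, so $r(Q')=y\ne x$. For uniqueness, let $Q_1\ne Q_2$ contain $x$ with $r(Q_1)\ne x\ne r(Q_2)$. Take a simple path in $Q_2$ from $x$ to $y=r(Q_2)$, with second vertex $z$; then $z\in B_x(Q_1)$ because $Q_1$ and $Q_2$ share only $x$. With positive probability the walk from $z$ follows the path to $y$, steps into $B_y(Q_2)$ and never returns, so it never hits $x$. Thus $g_x(Q_1)>0$, and $Q_1$ has two vertices with $g>0$, a contradiction.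

Call $r(Q(x))$ the \emph{parent} of $x$, and let $x_0=x,x_1,x_2,\dots$ be the ancestral line of $x$. We have $x_{j+1}\ne x_j$, and $Q(x_{j+1})\ne Q(x_j)$ because $r(Q(x_{j+1}))\ne x_{j+1}=r(Q(x_j))$. So $x_0,Q(x_0),x_1,Q(x_1),\dots$ is a non-backtracking path in the block tree, and the blocks $Q(x_j)$ are distinct. Mark each block independently with probability $\varepsilon$ and delete all edges of marked blocks; by (M1) this is an invariant percolation. Let $t(x)$ be the first $x_j$, $j\ge0$, with $Q(x_j)$ marked; it exists a.s. If $Q$ is unmarked, every $y\in V(Q)\setminus\{r(Q)\}$ has $Q(y)=Q$ and hence $t(y)=t(r(Q))$. So $t$ is constant on clusters, and the cluster of $x$ is contained in $W(t(x))$, where $W(z)$ is the set of $y$ whose ancestral line reaches $z$ through unmarked blocks only. Let $D_j(o)$ be the set of vertices whose $j$-th ancestor is $o$. Sending unit mass from each vertex to its $j$-th ancestor gives $\mathbb{E}|D_j(o)|=1$. A vertex of $D_j(o)$ reaches $o$ through $j$ distinct blocks, so $\mathbb{E}|W(o)|=\sum_{j\ge0}(1-\varepsilon)^j<\infty$. By (M3) all sets $W(z)$, hence all clusters, are a.s.\ finite.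 An edge from $o$ leaving $K(o)$ lies in a marked block, so the expected number of such edges is at most $\varepsilon\,\mathbb{E}\deg(o)$. Since $\varepsilon$ is arbitrary, this contradicts non-amenability.

Finally, if $g_q,g_x>0$ for $q\ne x$ in $Q$, then $\Lambda_Q(q,x)>0$ and $S_Q(\mathbf 1)>0$. So $v_{\rm SRW}>0$ by Proposition~\ref{prop:speed}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:positive}, $v_{\rm SRW}>0$. If the $\xi$-walk is recurrent with positive probability, then $\liminf d(o,X_n)/n=0$ with positive probability, so $v_\xi=0<v_{\rm SRW}$. Otherwise Proposition~\ref{prop:speed} applies to both walks. Write $d|_{V(Q)}=\sum_A\lambda_A\delta_A$. By symmetry of $\Lambda_Q$, $S_Q=2\sum_A\lambda_AF_A$. Since $\lambda_A\ge0$, Lemma~\ref{lem:cut} gives $\mathbb{E}[S_Q(\xi)\mid G]\le S_Q(\mathbf 1)$, strictly if $S_Q(\mathbf 1)>0$, because then $\lambda_AF_A(\mathbf 1)>0$ for some $A$. By Lemma~\ref{lem:positive} this occurs for some $Q\ni o$ with positive probability. Sum over $Q\ni o$ with weights $1/|V(Q)|$ and take expectations; the larger side equals $v_{\rm SRW}\,\mathbb{E}\deg(o)<\infty$,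 so the strict inequality survives, and $v_\xi<v_{\rm SRW}$.

It remains to embed the three kinds of blocks; the blocks of a tree are edges. For an edge $xy$ the metric is $\delta_{\{x\}}$. For $K_n$ it is $\frac12\sum_x\delta_{\{x\}}$. For $C_n$, place the vertices at unit spacing on a circle of length $n$ and let $A_\theta$ be the set of vertices in the arc $[\theta,\theta+n/2)$. For each vertex $a$ the set $\{\theta:a\in A_\theta\}$ is a half circle, and for two vertices at distance $D$ these half circles have symmetric difference of length $2D$. So the metric is $\frac12\int_0^n\delta_{A_\theta}\,d\theta$, a finite nonnegative combination of cuts.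
\end{proof}

\section{The two-hub network}\label{sec:hub}

By Theorem~\ref{thm:B}, a counterexample with finite blocks needs a block metric that is not $\ell_1$-embeddable. The graph metric of $K_{2,3}$ is not. Give weight $b_i=1$ to the three vertices on one side and $b_i=-1$ to the two on the other. Then $\sum_{i<j}b_ib_jd_{ij}=3\cdot2+1\cdot2-6\cdot1=2>0$, whereas for every cut $\sum_{i<j}b_ib_j\delta_A(i,j)=b(A)(1-b(A))\le0$, since $b(A)=\sum_{i\in A}b_i$ is an integer and the total weight is $1$. We therefore take $2k$ points, called \emph{ports}, in two classes of $k\ge2$, with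
\begin{equation}\label{eq:metric}
d(x,y)=6\ \ (\text{same class},\ x\ne y),\qquad d(x,y)=3\ \ (\text{different classes}).
\end{equation}
This is three times the metric of $K_{k,k}$. For $k=2$ it comes from the cycle $C_4$. For $k\ge3$ it contains a multiple of the metric of $K_{2,3}$, so no metric space containing it is $\ell_1$-embeddable.

The electrical structure should work against this metric: ports of the same class are far apart but well connected, and the two classes communicate through one link that disorder weakens. For $\kappa\in(0,1]$, the \emph{two-hub network} has the $2k$ ports and two \emph{hubs} $a_1,a_2$. Each port of class $i$ is joined to $a_i$ with conductance $1$, and $a_1$ is joined to $a_2$ with conductance $\kappa/2$, the mean conductance \eqref{eq:kappa} of two random edges in series. Let every port leak to ground with conductance $g>0$, and let $\Sigma$ be the resulting sum $\sum_{x,y}\Lambda(x,y)d(x,y)$ for the metric \eqref{eq:metric}.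

\subsection{The Green function}

Eliminate the hubs by (N3). This leaves the matrix $C+gI$ on the ports, where $(Cu)_x=u_x-\bar u_{a_i}$ for $x$ of class $i$ and the hub potentials are determined by zero net current at the hubs. The eigenvalues of $C$ are as follows.
\begin{itemize}
\item $0$ on constants.
\item $\sigma:=\kappa/(k+\kappa)$ on the vector equal to $+1$ on class $1$ and $-1$ on class $2$. The hub potentials are $\pm\alpha$ with $k(1-\alpha)=\frac\kappa2\cdot2\alpha$, and the eigenvalue is $1-\alpha$.
\item $1$ on the $(2k-2)$-dimensional space of vectors with zero sum in each class, for which the hub potentials are $0$.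
\end{itemize}
The three projections have entries $\frac1{2k}$, $\pm\frac1{2k}$ (plus within a class, minus across), and $\mathbf 1_{x=y}-\frac1k$ within a class and $0$ across. So $\mathcal G=(C+gI)^{-1}$ is
\begin{equation}\label{eq:green}
\mathcal G(x,y)=\begin{cases}\frac1{2k}\big(\frac1g+\frac1{g+\sigma}\big)+\big(\mathbf 1_{x=y}-\frac1k\big)\frac1{g+1},&\text{same class},\\[4pt] \frac1{2k}\big(\frac1g-\frac1{g+\sigma}\big),&\text{different classes},\end{cases}
\end{equation}
with $\sum_y\mathcal G(x,y)=1/g$, and $\Sigma=\sum_{x,y}g^2\mathcal G(x,y)d(x,y)$.

The mechanism is visible when $g$ is held fixed. Then $\Sigma$ depends on $\kappa$ only through $1/(g+\sigma)$, with coefficient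
\[
2k\cdot g^2\cdot\frac1{2k}\,\big[\,6(k-1)-3k\,\big]=3g^2(k-2).
\]
Lowering $\kappa$ lowers $\sigma$. It removes the same amount from each of the $k$ pairs $(x,y)$ at distance $3$ as it adds to each of the $k-1$ pairs at distance $6$ and to the useless pair $(x,x)$. For $k=2$ gain and loss cancel. For $k\ge3$ weakening the link strictly increases $\Sigma$; no cut sum \eqref{eq:J} can do this, since $J$ is nondecreasing in the conductances.

\subsection{The self-consistent leak}

In a graph the leak is not fixed. Behind each port there is another copy of the network, whose link is weakened too, so $g$ decreases with $\kappa$, and we must check that the gain survives. For $g\in[0,\infty]$ let $\varphi(g)$ be the effective conductance from a port $x$ to ground when the other $2k-1$ ports leak with conductance $g$: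
\[
\varphi(g)=\min\Big\{u^TCu+g\sum_{j\ne x}u_j^2:\ u_x=1\Big\},
\]
where $g=\infty$ means the constraint $u_j=0$ for $j\ne x$. By symmetry it does not depend on $x$. Self-consistency means $g=\varphi(g)$.

\begin{lemma}\label{lem:hub}
Let $k\ge2$ and $\kappa\in(0,1]$.
\begin{itemize}
\item[(a)] $\varphi$ has a unique fixed point $g^*\in(0,\infty)$. If $\gamma>0$ and $\varphi(\gamma)>\gamma$, then $\varphi^n(\gamma)\uparrow g^*$. Also $\varphi^n(\infty)\downarrow g^*$.
\item[(b)] Let $\beta=\beta_\kappa=g^*/(g^*+\sigma)\in(0,1)$. Then $g^*=\dfrac{k-1-\beta}{k-1+\beta}$, and at $g=g^*$ we have $\Sigma=3k\,f(\beta)$ with $f(\beta)=(1+\beta)\dfrac{k-1-\beta}{k-1+\beta}$.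
\item[(c)] For $k=6$ the map $\kappa\mapsto f(\beta_\kappa)$ is strictly decreasing on $(0,1]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (N3), $g+\varphi(g)=1/\mathcal G(x,x)$ for $0<g<\infty$, so $\varphi$ is continuous there, and $\varphi(g)-g$ has the sign of $\frac12-g\,\mathcal G(x,x)$. By \eqref{eq:green},
\begin{equation}\label{eq:fixed}
g\,\mathcal G(x,x)=\frac1{2k}\Big(1+\frac g{g+\sigma}\Big)+\Big(1-\frac1k\Big)\frac g{g+1},
\end{equation}
which is continuous and strictly increasing from $\frac1{2k}<\frac12$ to $1$. So there is a unique positive fixed point $g^*$, with $\varphi(g)>g$ exactly for $g\in(0,g^*)$. From its definition $\varphi$ is nondecreasing on $[0,\infty]$, and $\varphi(\infty)\le1$ because the port has conductance $1$ to its hub. If $\varphi(\gamma)>\gamma>0$, then $\gamma<g^*$, and $\varphi^n(\gamma)$ is nondecreasing and at most $g^*$; the sequence $\varphi^n(\infty)$ is nonincreasing and at least $g^*$. Both limits are positive fixed points.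

(b) Setting \eqref{eq:fixed} equal to $\frac12$ gives $1+\beta+(2k-2)\frac{g}{g+1}=k$, which is the formula for $g=g^*$. For fixed $x$, $\sum_{y\ne x}g^2\mathcal G(x,y)=g^2\big(\frac1g-\frac1{2g}\big)=\frac g2$. The part from the other class is $k\,g^2\frac1{2k}\big(\frac1g-\frac1{g+\sigma}\big)=\frac g2\cdot\frac\sigma{g+\sigma}=\frac g2(1-\beta)$. By \eqref{eq:metric}, $\Sigma=2k\cdot\frac g2\,[6-3(1-\beta)]=3k\,g\,(1+\beta)$.

(c) From the definition of $\beta$ and (b),
\[
\sigma=g^*\,\frac{1-\beta}\beta=\frac{5-\beta}{5+\beta}\cdot\frac{1-\beta}\beta ,
\]
a product of two positive strictly decreasing functions of $\beta\in(0,1)$. Since $\sigma=\kappa/(6+\kappa)$ is strictly increasing in $\kappa$, $\beta_\kappa$ is strictly decreasing in $\kappa$. Finally $(\log f)'(\beta)=\frac1{1+\beta}-\frac{10}{25-\beta^2}$ is positive if and only if $15-10\beta-\beta^2>0$, which holds on $[0,1]$.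
\end{proof}

The factor $1+\beta$ in $f$ is the gain from rerouting and the factor $g^*$ carries the loss. For general $k$, $f'(\beta)>0$ if and only if $(k-1)^2-\beta^2-2(k-1)(1+\beta)>0$. The left side decreases in $\beta$ and equals $k^2-6k+4$ at $\beta=1$, so $k=6$ is the smallest value for which $f$ increases on all of $[0,1]$. \emph{From now on $k=6$.} The gain is small: for $\kappa=1$ we have $\sigma=\frac17$, the value $g^*=\frac57$, $\beta=\frac56$ makes \eqref{eq:fixed} equal to $\frac12$, and $f(\beta_1)=\frac{55}{42}$, while $f(\beta_\kappa)<f(1)=\frac{56}{42}$ for all $\kappa$.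

\section{The graphs $G_m$}\label{sec:graph}

We need a finite graph with port metric \eqref{eq:metric} whose random network, divided by a large parameter $m$, is close to the two-hub network. This is possible because repeating a connection $m$ times multiplies its conductance and does not change distances. Three kinds of connections are required. The hub--hub link consists of $m$ paths of length $2$, so its conductance is about $m\kappa/2$. The port--hub connections must not feel the disorder. Plain paths would lose a factor like $\kappa$, so we let $m$ single edges lead from the port to intermediate vertices, each so well connected to the hub that only the first edges matter, and these average out. Finally, single shortcuts fix the distance between the classes and carry negligible current.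

\subsection{Construction}

Let $m\ge2$. The \emph{gadget} $Q=Q_m$ has $12$ ports, six of class $1$ and six of class $2$, and two hubs $a_1,a_2$. All paths below have new interior vertices (Figure~\ref{fig:gadget}).
\begin{itemize}
\item Each port of class $i$ is adjacent to $m$ private vertices, its \emph{mids}. Each mid is joined to $a_i$ by $m$ paths of length $2$.
\item The hubs are joined by $m$ paths of length $2$.
\item Each pair of ports of different classes is joined by one path of length $3$, a \emph{shortcut}.
\end{itemize}

\begin{figure}[ht]
\centering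
\begin{tikzpicture}[scale=1.1]
\foreach \x/\y in {0/1,8/-1} {
  \foreach \z in {1,-1} {
    \draw (\x,0) -- ({\x+(\y)},{0.8*(\z)});
    \draw ({\x+(\y)},{0.8*(\z)}) -- ({\x+2*(\y)},{1.2*(\z)}) -- ({\x+3*(\y)},0);
    \draw ({\x+(\y)},{0.8*(\z)}) -- ({\x+2*(\y)},{0.4*(\z)}) -- ({\x+3*(\y)},0);
    \fill ({\x+(\y)},{0.8*(\z)}) circle (1.6pt);
    \fill ({\x+2*(\y)},{1.2*(\z)}) circle (1.6pt);
    \fill ({\x+2*(\y)},{0.4*(\z)}) circle (1.6pt);
  }
}
\draw (3,0) -- (4,0.4) -- (5,0) -- (4,-0.4) -- cycle;
\draw (0,0) -- (1,-1.9) -- (7,-1.9) -- (8,0);
\fill (4,0.4) circle (1.6pt) (4,-0.4) circle (1.6pt) (1,-1.9) circle (1.6pt) (7,-1.9) circle (1.6pt);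
\filldraw[fill=white] (0,0) circle (3pt) (8,0) circle (3pt);
\fill (3,0) circle (3pt) (5,0) circle (3pt);
\node[left] at (-0.1,0) {$x$};
\node[right] at (8.1,0) {$y$};
\node[above] at (3.1,0.15) {$a_1$};
\node[above] at (4.9,0.15) {$a_2$};
\end{tikzpicture}
\caption{Part of the gadget $Q_m$ for $m=2$: one port $x$ of class $1$, one port $y$ of class $2$, the hubs $a_1,a_2$, and at the bottom the shortcut of length $3$ from $x$ to $y$. The full gadget has six ports attached in this way to each hub, and $36$ shortcuts.}
\label{fig:gadget}
\end{figure}

Label the ports $1,\dots,12$. Let $\Gamma=\langle s_1,\dots,s_{12}\mid s_i^2\rangle$, whose Cayley graph is the $12$-regular tree $\mathbb T$. Take copies $Q_\gamma$, $\gamma\in\Gamma$, of the gadget and identify port $i$ of $Q_\gamma$ with port $i$ of $Q_{\gamma s_i}$. The result is $G=G_m$. Each port lies in two gadgets, and each other vertex and each edge in one. The group $\Gamma$ acts on $G$ by $\gamma'Q_\gamma=Q_{\gamma'\gamma}$, freely on gadgets and hence on edges. Let $\rho(x)\in\{1,\frac12\}$ be the reciprocal of the number of gadgets containing $x$, and choose the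 root $o\in V(Q_{\rm id})$ with probability proportional to $\rho$.

\begin{lemma}\label{lem:graph}
Let $m\ge2$ and $G=G_m$.
\begin{itemize}
\item[(a)] $G$ is simple, connected, infinite, quasi-transitive and of bounded degree. Its blocks are the gadgets, and the ports of a gadget have the distances \eqref{eq:metric}.
\item[(b)] $(G,o)$ is unimodular and ergodic.
\item[(c)] $|\partial_EK|\ge\frac{10}{11|V(Q)|}|K|$ for all finite $K\subset V(G)$; in particular $(G,o)$ is non-amenable.
\item[(d)] For every conductance law with finite mean the speed exists and is deterministic.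
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first sentence is immediate from the construction; every vertex is a $\Gamma$-translate of a vertex of $Q_{\rm id}$. We check that $Q$ has no cut vertex. If a vertex other than a port or hub is deleted, the ports and hubs remain connected to one another since $m\ge2$, and each remaining vertex keeps a path to one of them: the middle vertex next to a deleted mid is adjacent to its hub, a mid is adjacent to its port, and a remaining shortcut vertex reaches a port. If a port is deleted, its mids still reach the hub, its shortcuts hang on their other ends, and the rest is connected through the hubs. If $a_1$ is deleted, the ports of class $1$ reach $a_2$ through shortcuts and ports of class $2$, their mids and the vertices next to those mids hang on them, and the middle vertices of the hub--hub paths are adjacent to $a_2$; the case of $a_2$ is symmetric. So each gadget lies in a block. A connected subgraph with edges in two gadgets has edges on both sides of some edge $\{\gamma,\gamma s_i\}$ of $\mathbb T$, and the common port of $Q_\gamma$ and $Q_{\gamma s_i}$, which separates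 the two sides, is a cut vertex of it. Hence the blocks are the gadgets, and distances between ports may be computed in $Q$. Split a geodesic between two ports at its visits to ports and hubs. A piece that ends at a port has length $3$ and leads to the hub of that port or to a port of the other class. So distinct ports are at distance at least $3$, with equality along a shortcut, and two ports of the same class need at least two such pieces, so their distance is $6$, attained through the hub.

(b) Let $F\ge0$ be a function on $V(G)^2$ invariant under the diagonal action of $\Gamma$. Since $\sum_yF(x,y)=\sum_\gamma\sum_{y\in Q_\gamma}\rho(y)F(x,y)$, translating the term for $\gamma$ by $\gamma^{-1}$ gives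
\begin{align*}
\sum_{x\in Q_{\rm id}}\rho(x)\sum_yF(x,y)&=\sum_\gamma\sum_{x\in Q_{\rm id},\,y\in Q_\gamma}\rho(x)\rho(y)F(x,y)\\
&=\sum_\gamma\sum_{x\in Q_{\gamma^{-1}},\,y\in Q_{\rm id}}\rho(x)\rho(y)F(x,y)=\sum_{y\in Q_{\rm id}}\rho(y)\sum_xF(x,y),
\end{align*}
which is \eqref{eq:mtp}. For extremality, let $p$ be any unimodular law carried by the finitely many isomorphism classes of rooted graphs $(G,v)$. Let $N_{ab}$ be the number of neighbors of class $b$ of a vertex of class $a$. Sending unit mass along edges from class $a$ to class $b$ gives $p(a)N_{ab}=p(b)N_{ba}$. As $G$ is connected, these relations determine all ratios $p(a)/p(b)$, hence $p$. A law that is the only unimodular law on these classes is extremal.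

(c) Let $K\ne\emptyset$ be finite, $\Gamma_1=\{\gamma:V(Q_\gamma)\cap K\ne\emptyset\}$ and $\Gamma_0=\{\gamma:V(Q_\gamma)\subset K\}$. For $\gamma\in\Gamma_1\setminus\Gamma_0$ the connected graph $Q_\gamma$ contains an edge of $\partial_EK$, and gadgets are edge-disjoint, so $|\partial_EK|\ge|\Gamma_1\setminus\Gamma_0|$. All $\mathbb T$-neighbors of $\Gamma_0$ lie in $\Gamma_1$, since neighboring gadgets share a port. If $\Gamma_0\ne\emptyset$, at most $|\Gamma_0|-1$ edges of $\mathbb T$ have both ends in $\Gamma_0$, so at least $12|\Gamma_0|-(|\Gamma_0|-1)$ edges meet $\Gamma_0$. They form a forest with vertices in $\Gamma_1$, so $|\Gamma_1|\ge11|\Gamma_0|$. Hence $|\partial_EK|\ge\frac{10}{11}|\Gamma_1|\ge\frac{10}{11|V(Q)|}|K|$. The bound applies to every finite cluster $K(o)$.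

(d) By (M6) and the Markov property, the time shift preserves the law of the network with the trajectory under $\widehat{\mathbb P}$. The family $d(X_i,X_j)$ is subadditive with $d(X_0,X_1)=1$, so $d(X_0,X_n)/n$ converges a.s.\ by Kingman's subadditive ergodic theorem. Let $L=\limsup d(X_0,X_n)/n$, which the time shift does not change. Hence $\psi_u(x)=P_x(L\le u)$ is harmonic, and by (M6)
\[
\widehat{\mathbb E}\big(\psi_u(X_1)-\psi_u(X_0)\big)^2=\widehat{\mathbb E}\,\psi_u(X_1)^2-\widehat{\mathbb E}\,\psi_u(X_0)^2=0 .
\]
So a.s.\ $\psi_u$ agrees at $o$ and its neighbors, and by (M3) it is constant on $G$ for a.e.\ $\xi$. By L\'evy's 0--1 law $\psi_u(X_n)\to\mathbf 1\{L\le u\}$ a.s., so the constant is $0$ or $1$. Taking all rational $u$, we see that $L$ is a function of $\xi$ alone, independent of the starting point and therefore $\Gamma$-invariant. The i.i.d.\ field $\xi$ is $\Gamma$-ergodic: approximate an invariant event $\mathcal A$ by an event depending on a finite edge set $E'$; as $\Gamma$ is infinite and acts freely on edges, $\gamma E'\cap E'=\emptyset$ for some $\gamma$, which gives $\mathbb{P}(\mathcal A)=\mathbb{P}(\mathcal A)^2$.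 So $L$ is a.s.\ constant.
\end{proof}

By (a) and Section~\ref{sec:hub}, $G_m$ violates the $\ell_1$ hypothesis of Theorem~\ref{thm:B}. By $\Gamma$-invariance $\mathbb{E}S_Q(\xi)$ is the same for all gadgets $Q$, and $\xi$ is independent of $o$. So if both walks are transient and $S_Q(\mathbf 1)>0$, Proposition~\ref{prop:speed} gives
\begin{equation}\label{eq:ratio}
\frac{v_\xi}{v_{\rm SRW}}=\frac{\mathbb{E}S_Q(\xi)}{S_Q(\mathbf 1)}\qquad(\mathbb{E}\xi_e=1).
\end{equation}

\section{The limit $m\to\infty$ and proof of Theorem~\ref{thm:A}}\label{sec:limit}

Fix a law with mean $1$, degenerate or not, and let $\kappa$ be as in \eqref{eq:kappa}, with $\varphi$, $g^*$, $\beta_\kappa$, $f$ as in Lemma~\ref{lem:hub} for $k=6$. We show that $S_Q/m\to18f(\beta_\kappa)$ in probability. A single gadget converges to the two-hub network by the law of large numbers. The difficulty is the leaks: each depends on infinitely many gadgets, and for fixed $m$ infinitely many of these may be far from the limit.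

\subsection{The reduced gadget}

Only ports have vertices behind them, so $g=0$ elsewhere in $Q$. By (N3) we may eliminate all vertices except the ports and hubs without changing $\Lambda_Q$. The series and parallel laws give a network on these $14$ vertices with port--hub conductances $R_x$, hub--hub conductance $R'$ and shortcut conductances $t_{xy}$:
\[
R_x=\sum_{i=1}^m\frac{\xi_iZ_i}{\xi_i+Z_i},\qquad Z_i=\sum_{j=1}^m\eta_{ij},\qquad R'=\sum_{j=1}^m\eta_j .
\]
Here $\xi_i$ is the conductance from $x$ to its $i$-th mid, independent of $Z_i$; the $\eta$'s are i.i.d.\ copies of $\xi\xi'/(\xi+\xi')$, with mean $\kappa/2$; and $t_{xy}$ is the conductance of three edges in series. Let $w_Q=(R_x/m;\,R'/m;\,t_{xy}/m)$, and let $w^*=(1,\dots,1;\,\kappa/2;\,0,\dots,0)$ be the two-hub network.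

\begin{lemma}\label{lem:w}
$w_Q\to w^*$ in probability as $m\to\infty$.
\end{lemma}

\begin{proof}
By the weak law of large numbers $R'/m\to\kappa/2$ and $\frac1m\sum_i\xi_i\to1$. The law of $t_{xy}$ does not depend on $m$, so $t_{xy}/m\to0$. The difference $\frac1m\sum_i\xi_i-\frac{R_x}m$ is nonnegative with mean $\mathbb{E}[\xi_1^2/(\xi_1+Z_1)]$. The integrand is at most $\xi_1$ and tends to $0$ in probability because $Z_1\to\infty$; so the mean tends to $0$ by dominated convergence.
\end{proof}

\subsection{The recursion for the leaks}

Let $\bar g_x(Q)=g_x(Q)/m$. For a conductance vector $w\ge0$ on the reduced gadget with energy $\mathcal E_w$, a port $x$, and leaks $\ell_j\in[0,\infty]$ at the other eleven ports, let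
\[
\Phi_x(w;\ell)=\min\Big\{\mathcal E_w(u)+\sum_{j\ne x}\ell_ju_j^2:\ u_x=1,\ 0\le u\le1\Big\},
\]
where $u$ is a function on ports and hubs and $\ell_j=\infty$ means the constraint $u_j=0$. The restriction $0\le u\le1$ costs nothing, since truncation to $[0,1]$ does not increase the sum. So $\Phi_x$ is the effective conductance from $x$ to ground, and $\Phi_x(w^*;g,\dots,g)=\varphi(g)$. It is finite (test with $\mathbf 1_x$) and nondecreasing in all arguments. It is also $1$-Lipschitz for the $\ell_1$ norm in $w$ and in the finite $\ell_j$, because for each admissible $u$ the coefficients of these variables lie in $[0,1]$.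

Fix a gadget $Q$, a port $x$ of it, and let $Q'$ be the other gadget at $x$. The gadgets behind $x$ have a \emph{depth}, their distance from $Q$ in $\mathbb T$; thus $Q'$ has depth $1$. The \emph{depth-$n$ ports} are the $11^n$ ports of depth-$n$ gadgets that are not shared with a gadget of depth $n-1$. Let $\bar g^{(n)}_x(Q)$ be $1/m$ times the effective conductance from $x$ to the depth-$n$ ports in the branch at $x$, and $\bar g^{(0)}=\infty$. By (N2), $\bar g^{(n)}_x(Q)\downarrow\bar g_x(Q)$. In (N1), fix the values $u$ at the ports and hubs of $Q'$ and minimize over the rest. The other vertices of $Q'$ contribute $m\,\mathcal E_{w_{Q'}}(u)$, and the branch at a port $j\ne x$ of $Q'$ contributes $m\,\bar g^{(n)}_j(Q')u_j^2$. Hence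
\begin{equation}\label{eq:rec}
\bar g_x^{(n+1)}(Q)=\Phi_x\big(w_{Q'};(\bar g^{(n)}_j(Q'))_{j\ne x}\big),\qquad \bar g_x(Q)=\Phi_x\big(w_{Q'};(\bar g_j(Q'))_{j\ne x}\big),
\end{equation}
the second by letting $n\to\infty$ and using continuity. The variables $w_{Q'}$ and $\bar g^{(n)}_j(Q')$, $j\ne x$, depend on disjoint sets of edges, so they are independent. Permutations within a class and the swap of the classes are automorphisms of the gadget; they preserve the law of $w$ and act transitively on ports. By induction on $n$, the law of $\bar g^{(n)}_x(Q)$ does not depend on $x$ and $Q$, and the same holds for $\bar g_x(Q)$. We write $\bar g^{(n)}$, $\bar g$ for variables with these laws.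

An upper bound on $\bar g$ comes for free from $\bar g\le\bar g^{(n)}$. A lower bound must survive bad gadgets at all depths. It does, because a good gadget tolerates one bad branch, and two bad branches are quadratically rare.

\begin{lemma}\label{lem:lower}
There is $\gamma>0$, depending only on $\kappa$, with $\varphi(\gamma)>\gamma$ and $\mathbb{P}(\bar g<\gamma)\to0$ as $m\to\infty$. For all large $m$ the walk on $G_m$ is a.s.\ transient.
\end{lemma}

\begin{proof}
For ports $x\ne i$ let $\ell^{\gamma,i}$ be the leak vector with $0$ at $i$ and $\gamma$ at the ten ports other than $x$ and $i$. We claim $\Phi_x(w^*;\ell^{\gamma,i})/\gamma\to10$ as $\gamma\downarrow0$. Testing with $u\equiv1$ gives the upper bound $10\gamma$. So the minimizer $u^\gamma$ has $\mathcal E_{w^*}(u^\gamma)\le10\gamma\to0$. Since $\kappa>0$, the network $w^*$ is connected, so $u^\gamma\to1$ everywhere and $\Phi_x\ge\gamma\sum_{j\ne x,i}(u^\gamma_j)^2=\gamma(10-o(1))$. Fix $\gamma>0$ with $\Phi_x(w^*;\ell^{\gamma,i})>\gamma$ for all $x\ne i$; by monotonicity $\varphi(\gamma)>\gamma$. By continuity there is a neighborhood $U$ of $w^*$ with $\Phi_x(w;\ell^{\gamma,i})\ge\gamma$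 for all $w\in U$ and $x\ne i$.

Let $b=b_m=\mathbb{P}(w_Q\notin U)$, which tends to $0$ by Lemma~\ref{lem:w}, and $p_n=\mathbb{P}(\bar g^{(n)}<\gamma)$. If $w_{Q'}\in U$ and at most one of the eleven $\bar g_j^{(n)}(Q')$ is below $\gamma$, then \eqref{eq:rec} and monotonicity give $\bar g_x^{(n+1)}(Q)\ge\gamma$. By independence, $p_{n+1}\le b+\binom{11}2p_n^2=b+55p_n^2$, and $p_0=0$. If $b\le1/220$, then $p_n\le2b$ implies $p_{n+1}\le b+220b^2\le2b$. The events $\{\bar g^{(n)}_x(Q)<\gamma\}$ increase to $\{\bar g_x(Q)<\gamma\}$, so $\mathbb{P}(\bar g<\gamma)\le2b_m\to0$. For large $m$, therefore, $g_x(Q)>0$ and the walk is transient with positive probability. By (N2) transience is a tail event of $(\xi_e)$, so Kolmogorov's 0--1 law gives a.s.\ transience.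
\end{proof}

\begin{lemma}\label{lem:conv}
As $m\to\infty$, $\bar g\to g^*$ and $S_Q/m\to18f(\beta_\kappa)$ in probability.
\end{lemma}

\begin{proof}
Fix $n$. Iterating the second identity in \eqref{eq:rec} $n$ times expresses $\bar g_x(Q)$ as a composition of maps $\Phi$, applied to the vectors $w$ of the gadgets of depth at most $n$ and to the values of $\bar g$ at the depth-$n$ ports. Let $\Psi_n(\ell)$ be the same composition with all these values replaced by $\ell\in\{\gamma,\infty\}$. By monotonicity, $\bar g_x(Q)\le\Psi_n(\infty)$ always, and $\bar g_x(Q)\ge\Psi_n(\gamma)$ if all $11^n$ values are at least $\gamma$, which has probability tending to $1$ by Lemma~\ref{lem:lower}. The number of gadgets involved does not depend on $m$, and $\Psi_n(\ell)$ is a continuous function of their vectors $w$ with value $\varphi^n(\ell)$ when all equal $w^*$. By Lemma~\ref{lem:w}, for every $\varepsilon>0$,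
\[
\mathbb{P}\big(\varphi^n(\gamma)-\varepsilon\le\bar g\le\varphi^n(\infty)+\varepsilon\big)\to1\qquad(m\to\infty).
\]
By Lemma~\ref{lem:hub}(a) both $\varphi^n(\gamma)$ and $\varphi^n(\infty)$ tend to $g^*$, which proves the first claim.

Let $\bar M$ be the $14\times14$ matrix of the form $\mathcal E_{w_Q}(u)+\sum_x\bar g_xu_x^2$, which is $1/m$ times the Schur complement of $M_Q$. When $g\not\equiv0$, (N3) gives $S_Q/m=\sum_{x,y}\bar g_x\,\bar M^{-1}(x,y)\,\bar g_y\,d(x,y)$, summed over ports. The matrix $\bar M$ is invertible at $w=w^*$, $\bar g\equiv g^*$, so this expression is continuous there as a function of $w_Q$ and the twelve leaks. Its value at that point is $\Sigma=18f(\beta_\kappa)$ by Lemma~\ref{lem:graph}(a) and Lemma~\ref{lem:hub}(b).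
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Rescale the given law to mean $1$; then $\kappa<1$ by \eqref{eq:kappa}. By Lemma~\ref{lem:graph}, every $(G_m,o)$ has the required structure. Since $S_Q\ge0$, for $\varepsilon>0$ and $c=18f(\beta_\kappa)$ we have $\mathbb{E}S_Q(\xi)/m\ge(c-\varepsilon)\,\mathbb{P}(S_Q(\xi)/m\ge c-\varepsilon)$, so Lemma~\ref{lem:conv} gives $\liminf_m\mathbb{E}S_Q(\xi)/m\ge18f(\beta_\kappa)$. For SRW, $\kappa=1$ and everything is deterministic, so $S_Q(\mathbf 1)/m\to18f(\beta_1)>0$. For large $m$ both walks are transient by Lemma~\ref{lem:lower}, and $v_{\rm SRW}>0$ by Proposition~\ref{prop:speed}. By \eqref{eq:ratio} and Lemma~\ref{lem:hub}(c),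
\[
\liminf_{m\to\infty}\frac{v_\xi}{v_{\rm SRW}}\ge\frac{f(\beta_\kappa)}{f(\beta_1)}>1 .
\]
So $v_\xi>v_{\rm SRW}>0$ on $G_m$ for all large $m$.
\end{proof}

\begin{remark}[Order of quantifiers]\label{rem:quant}
Within this family the graph must depend on the law. Fix $G=G_m$ with $v_{\rm SRW}>0$ and maximal degree $N$. Let $\xi_e=1$ with probability $p<1/N$ and $\xi_e=\varepsilon\in(0,1)$ otherwise, with the set of $1$-edges sampled once for all $\varepsilon$. The expected number of self-avoiding paths of $n$ consecutive $1$-edges from $q$ is at most $(Np)^n\to0$, so the cluster $C_q$ of $q$ formed by $1$-edges is a.s.\ finite. Testing (N1) with $\mathbf 1_{C_q}$ gives $g_q\le\varepsilon|\partial_EC_q|\to0$ as $\varepsilon\to0$, and also $g_q\le N$. Since $\sum_x\Lambda_Q(q,x)\le g_q$ and ports are at distance at most $6$, $S_Q\le6\sum_qg_q$, so $\mathbb{E}S_Q\to0$ by dominated convergence. The sum $S_Q$ is homogeneous of degree one in $\xi$, so for a law of mean $\mu$ the formula of Proposition~\ref{prop:speed} acquires the factor $1/\mu$, and here $1/\mu\le1/p$. For each $\varepsilon$ the walk is a.s.\ transient or a.s.\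 recurrent by Kolmogorov's 0--1 law; in the first case $v_\xi$ is at most a constant times $\mathbb{E}S_Q$, and in the second $v_\xi=0$. Hence $v_\xi\to0$, and for small $\varepsilon$ there is slowdown on this $G$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GMPV}
Nina Gantert, Sebastian M\"uller, Serguei Popov, Marina Vachkovskaia,
\emph{Random walks on Galton-Watson trees with random conductances},
arXiv:1101.2769 (2011).

\bibitem{Lyons}
R. Lyons, Ann. Probab. \textbf{18} (1990), 931--958.

\end{thebibliography}
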